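\title{Betti numbers of equigenerated ideals with fixed projective dimension}

\begin{abstract}
Let $I$ be a homogeneous ideal generated in degree $d$ in a polynomial ring $S$ over a field, and let $p$ be the projective dimension of $S/I$. A conjecture posed in a paper of da Silva, Hassanzadeh and Simis predicts that the Betti numbers of $S/I$ are bounded by polynomials in $d$ of degree at most $p-1$ that depend only on $p$. We show that this fails for every $p\ge 9$, over every field, and that it holds for $p\le 4$ and, more generally, whenever $p\le\operatorname{codim}I+2$. Polynomial bounds depending only on $p$ do exist, but their degree grows exponentially: the least possible degree lies between $2^{\lfloor (p-7)/4\rfloor}$ and $p\,2^{p-2}$ for $p\ge7$.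
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S$ be a standard graded polynomial ring in finitely many variables over a field $k$, with maximal homogeneous ideal $\mathfrak m$. For a finitely generated graded $S$-module $W$ the \emph{Betti number}
\[
\beta_i(W)=\dim_k\operatorname{Tor}_i^S(W,k)
\]
is the rank of the $i$-th module in the minimal graded free resolution of $W$, and the \emph{projective dimension} $\operatorname{pd}W$ is the length of that resolution. For a homogeneous ideal $I$, the number $\beta_1(S/I)$ counts the minimal generators of $I$ and $\beta_2(S/I)$ counts the minimal relations among them. Throughout, ``$I$ is generated in degree $d$'' means that $I$ is a nonzero proper ideal generated by forms of degree $d\ge1$, and $\operatorname{codim}I=\dim S-\dim S/I$. The following conjecture is posed in \cite{dSHS}.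

\begin{quote}
\textbf{Conjecture.} \emph{If $I\subset S$ is generated in degree $d$ and $\operatorname{pd}(S/I)=p$, then all Betti numbers of $S/I$ are bounded by polynomial functions of $d$ of degree at most $p-1$.}
\end{quote}

The bounding polynomials are to depend only on $p$, and not on $I$, on $k$ or on the number of variables.

The exponent $p-1$ is the one that the first cases suggest. Cutting by linear forms reduces the question to a ring with exactly $p$ variables (Lemma~\ref{lem:reduce}). There $\beta_1(S/I)=\dim_k I_d\le\binom{d+p-1}{p-1}$, a polynomial of degree $p-1$, and equality holds for $I=\mathfrak m^d$. So the conjecture is true and sharp for $\beta_1$. For $p=2$ it follows for $\beta_2$ as well: the alternating sum $1-\beta_1+\beta_2$ is the rank of the torsion module $S/I$, so $\beta_2=\beta_1-1\le d$. What this reasoning does not control is the \emph{degree} of the relations. The generators sit in degree $d$, but minimal relations among them may sit in degrees much larger than $d$, where there is room for many more of them.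

\begin{theorem}\label{thm:A}
Let $q\ge1$, $r\ge2$, $p=q+r$, $d\ge1$ and $m=\binom{d+q-2}{q-1}$. Over every field there is an ideal $I$ generated in degree $d$ in a polynomial ring in $p$ variables with $\operatorname{pd}(S/I)=p$ and
\[
\beta_2(S/I)\ \ge\ \binom{m+r-1}{r-2}\ \ge\ \frac{d^{(q-1)(r-2)}}{((q-1)!)^{r-2}\,(r-2)!}.
\]
For $q=4$, $r=5$ this gives $p=9$ and $\beta_2(S/I)\ge d^9/1296$. For every $p\ge9$ the choice $q-1=\lfloor\frac{p-3}{2}\rfloor$, $r-2=\lceil\frac{p-3}{2}\rceil$ gives the exponent $\lfloor (p-3)^2/4\rfloor\ge p$. Hence the conjecture fails for every $p\ge9$.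
\end{theorem}

\begin{theorem}\label{thm:B}
Let $I$ be generated in degree $d$ with $\operatorname{pd}(S/I)=p$. If $p\le\operatorname{codim}I+2$, then for $i\ge1$
\[
\beta_i(S/I)\ \le\ [i=1]+p\sum_{n=1}^{p-1}\binom{n}{i-1}d^{\,n},
\]
where $[i=1]$ is $1$ if $i=1$ and $0$ otherwise. The same bound holds for every $I$ if $p\le4$. The bound is a polynomial in $d$ of degree at most $p-1$; in particular the conjecture is true for $p\le 4$.
\end{theorem}

Let $E(p)$ be the least integer $E$ for which there are polynomials in $d$ of degree at most $E$, depending only on $p$, that bound the Betti numbers of all $S/I$ with $I$ generated in degree $d$ and $\operatorname{pd}(S/I)=p$. The conjecture says $E(p)\le p-1$.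

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(i)] For all $\nu\ge0$, $p\ge4\nu+7$ and $d\ge2\cdot4^\nu+2$ there is, over every field, an ideal $I$ generated in degree $d$ with $\operatorname{pd}(S/I)=p$ and $\beta_2(S/I)\ge(d-2\cdot4^\nu)^{2^\nu}-2$.
\item[(ii)] If $I$ is generated in degree $d$ and $\operatorname{pd}(S/I)=p\ge2$, then
\[
\beta_i(S/I)\le\binom pi\binom{(2d)^{2^{p-2}}+p-1}{p}.
\]
\end{enumerate}
Hence $2^{\lfloor(p-7)/4\rfloor}\le E(p)\le p\,2^{p-2}$ for $p\ge7$.
\end{theorem}

The cases $5\le p\le8$ are not settled here. By Theorem~\ref{thm:B} and the last paragraph of its proof, a counterexample in that range must consist of ideals that have codimension at most $p-3$ after a common factor of the generators is removed.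

Both lower bounds rest on one device (Section~\ref{sec:encode}): a module with many generators over a ring $A$ can be placed inside $S/I$ for an ideal $I$ in $S=A[t_1,\dots,t_q]$, with the monomials of a fixed degree in the $t_i$ as generators. This replaces the search for an ideal by the search for a module with many second syzygies. Theorem~\ref{thm:A} (Section~\ref{sec:A}) uses a determinantal module, and Theorem~\ref{thm:C}(i) (Section~\ref{sec:C}) uses a module whose binomial relations perform repeated squaring. Theorem~\ref{thm:B} (Section~\ref{sec:B}) is proved by passing to hyperplane sections and bounding the torsion that each section creates.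

\section{Standard facts and reduction to $p$ variables}\label{sec:prelim}

All modules are finitely generated and graded, $W(-a)_j=W_{j-a}$, and $S$ has $n$ variables $x_1,\dots,x_n$. We use three textbook facts.

\begin{enumerate}
\item[(K)] \emph{Koszul homology.} $\operatorname{Tor}^S_i(W,k)$ is the $i$-th homology of the Koszul complex $K(x_1,\dots,x_n)\otimes_S W$. Hence $\operatorname{Tor}_i^S(W,k)_{i+j}$ is a subquotient of $\bigwedge^ik^n\otimes_k W_j$. In particular $\beta_i(W)\le\binom ni\operatorname{length}W$ if $W$ has finite length, and $\operatorname{Tor}_i^S(W,k)_j=0$ for $j>a+i$ if $W$ vanishes in degrees above $a$.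
\item[(AB)] \emph{Auslander--Buchsbaum formula.} $\operatorname{pd}W+\operatorname{depth}W=n$ for $W\ne0$. The depth is $0$ exactly when $\mathfrak m$ is an associated prime of $W$, that is, when $W$ has a nonzero submodule of finite length. In that case $\operatorname{pd}W=n$.
\item[(PA)] \emph{Prime avoidance.} If $k$ is infinite and a $k$-subspace $V\subset S$ is contained in none of finitely many primes, then some element of $V$ lies outside all of them, because $V$ is not a finite union of proper subspaces.
\end{enumerate}

\begin{lemma}\label{lem:reduce}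
Let $I\subset S$ be generated in degree $d$ with $\operatorname{pd}(S/I)=p$. There is an ideal generated in degree $d$ in a polynomial ring in $p$ variables over an infinite field that has the same graded Betti numbers and the same codimension as $I$.
\end{lemma}

\begin{proof}
An extension of the ground field preserves minimal resolutions and Hilbert functions, hence Betti numbers and dimension; so let $k$ be infinite. Suppose $n>p$. By (AB), $\mathfrak m$ is not associated to $S/I$. The associated primes are homogeneous and different from $\mathfrak m$, so none contains $S_1$, and (PA) gives a linear form $\ell$ that is regular on $S/I$. Then $\operatorname{Tor}_i^S(S/I,S/\ell S)=0$ for $i>0$, so the minimal resolution of $S/I$ tensored with $S/\ell S$ is a minimal resolution of $S/(I,\ell)$ over the polynomial ring $S/\ell S$. The graded Betti numbers are unchanged, and both $\dim S$ and $\dim S/I$ drop by one. Repeat until $n=p$.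
\end{proof}

\section{Placing a module inside a cyclic module}\label{sec:encode}

We begin with the smallest example. In $S=k[z_1,z_2,t_1,t_2]$ let
\[
I=(t_1^2,\ t_1t_2,\ t_2^2,\ f_1,\ f_2,\ f_3),\qquad f_1=z_1t_1,\quad f_2=z_2t_1+z_1t_2,\quad f_3=z_2t_2 .
\]
Grade $S$ by the degree in $t$ and the degree in $z$ separately. A relation of $t$-degree $1$ among the six generators involves only $f_1,f_2,f_3$, with coefficients $v_1,v_2,v_3\in A=k[z_1,z_2]$. Comparing the coefficients of $t_1$ and $t_2$ in $\sum v_jf_j=0$ gives
\[
\begin{pmatrix}z_1&z_2&0\\0&z_1&z_2\end{pmatrix}\begin{pmatrix}v_1\\v_2\\v_3\end{pmatrix}=0 .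
\]
Thus $v_2=-(z_1/z_2)v_1$ and $v_3=(z_1/z_2)^2v_1$, which forces $z_2^2\mid v_1$. All solutions are multiples of $(z_2^2,-z_1z_2,z_1^2)$. There is no relation of $t$-degree $0$ and none of $t$-degree $1$ with coefficients of degree less than $2$, so $z_2^2f_1-z_1z_2f_2+z_1^2f_3=0$ is a minimal relation of $I$. In other words, the part of $S/I$ of $t$-degree $1$ is the cokernel of the matrix, and the second syzygy of this cokernel is a second syzygy of $S/I$.

With $m$ rows in place of two, the same computation gives $v_{i+1}=-(z_1/z_2)v_i$ and a single syzygy $v_j=(-z_1)^{j-1}z_2^{\,m+1-j}$, of degree $m$. The rows have to be labeled by monomials in the $t_i$, and $q$ variables provide about $d^{q-1}/(q-1)!$ monomials of degree $d-1$. So the size of the matrix, and with it the degree of the syzygy, can be far larger than $d$. The general statement is the following.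

\begin{lemma}\label{lem:encode}
Let $A$ be a standard graded polynomial ring over $k$, let $q\ge1$, $s\ge0$, $e\ge1$, $m=\binom{s+q-1}{q-1}$, and let
\[
M=\operatorname{coker}\bigl((a_{\tau j})\colon A(-e)^\mu\to A^m\bigr),
\]
where the $a_{\tau j}$ are forms of degree $e$ and the rows are indexed by the monomials $\tau$ of degree $s$ in $t_1,\dots,t_q$. Give $S=A[t_1,\dots,t_q]$ the bigrading by $t$-degree and $A$-degree, write $(t)=(t_1,\dots,t_q)$, and put
\[
I=(t)^{s+1}+\Bigl(\sum_\tau a_{\tau j}\,\tau\ :\ j=1,\dots,\mu\Bigr).
\]
Then the submodule $N=(t)^s/I$ of $S/I$ is annihilated by $(t)$ and is isomorphic to $M$ as an $A$-module, and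
\[
\operatorname{Tor}^S_2(S/I,k)_{(s,b)}\cong\operatorname{Tor}_2^A(M,k)_b\qquad\text{for all } b>0 .
\]
\end{lemma}

\begin{proof}
The ideal $I$ is bihomogeneous. It is zero in $t$-degrees below $s$, it contains everything in $t$-degrees above $s$, and in $t$-degree $s$ it is the $A$-submodule of $\bigoplus_\tau A\tau$ spanned by the $\mu$ given elements. So $N$ is the part of $S/I$ of $t$-degree $s$, it equals $M$, and $(t)N=0$.

Consider $0\to N\to S/I\to S/(t)^s\to0$. The minimal resolution of $S/(t)^s$ is extended from $k[t_1,\dots,t_q]$, so all its generators have $A$-degree $0$. The long exact sequence of $\operatorname{Tor}$ therefore gives $\operatorname{Tor}^S_2(S/I,k)_{(s,b)}\cong\operatorname{Tor}^S_2(N,k)_{(s,b)}$ for $b>0$; this is the only use of the condition $b>0$. Since $N=M\otimes_k k[t]/(t)$, placed in $t$-degree $s$, the tensor product over $k$ of the minimal $A$-resolution of $M$ with the Koszul complex on $t_1,\dots,t_q$ is a minimal $S$-resolution of $N$. Hence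
\[
\operatorname{Tor}^S_2(N,k)=\bigoplus_{j=0}^2\operatorname{Tor}^A_{2-j}(M,k)\otimes_k\textstyle\bigwedge^jk^q,
\]
with the $j$-th summand in $t$-degree $s+j$. In $t$-degree $s$ only $j=0$ remains.
\end{proof}

The generators of $I$ have degrees $s+1$ and $s+e$. If the matrix is linear, $I$ is generated in the single degree $s+1$.

\section{Counterexamples for $p\ge9$}\label{sec:A}

We need a linear matrix with $m$ rows, in $r$ variables, whose cokernel has many second syzygies and has finite length; the second property will give $\operatorname{pd}(S/I)=p$ by (AB). Cramer's rule supplies candidates for syzygies: any $m+1$ columns $j_0<\dots<j_m$ of a matrix $\varphi$ with $m$ rows satisfy the relation $\sum_\iota(-1)^\iota\Delta_\iota\,\varphi(e_{j_\iota})=0$, where $\Delta_\iota$ is the minor on the columns other than $j_\iota$. The Buchsbaum--Rim theorem gives a condition under which these relations are exactly the minimal second syzygies.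

Let $\varphi\colon F\to G$ be a map of free modules of ranks $f\ge g$ over a Noetherian ring $A$, let $I_g(\varphi)$ be the ideal of $g\times g$ minors, and let $D_jG^*$ be the $j$-th divided power of $G^*$, a free module. After fixing a basis of $G$, the Buchsbaum--Rim complex is
\[
0\to D_{f-g-1}G^*\otimes\textstyle\bigwedge^{f}F\to\cdots\to G^*\otimes\bigwedge^{g+2}F\to\bigwedge^{g+1}F\to F\xrightarrow{\ \varphi\ }G .
\]
The map $\bigwedge^{g+1}F\to F$ sends $e_{j_0}\wedge\dots\wedge e_{j_g}$ to the Cramer relation $\sum_\iota(-1)^\iota\Delta_\iota e_{j_\iota}$, and the entries of the maps to its left are linear in the entries of $\varphi$. If $I_g(\varphi)$ is a proper ideal of grade $f-g+1$, the largest possible value, then the complex is a free resolution of $\operatorname{coker}\varphi$ (\cite{BR}; \cite[Theorem A2.10]{Eis}). In $r$ variables the grade is at most $r$, so the widest matrix to which the theorem can apply has $f=m+r-1$ columns.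

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $A=k[z_1,\dots,z_r]$ and let $\varphi\colon F=A(-1)^{m+r-1}\to G=A^m$ be the banded matrix whose $(i,j)$ entry is $z_{j-i+1}$ if $1\le j-i+1\le r$ and $0$ otherwise. For $r=2$ this is the matrix of Section~\ref{sec:encode}. Row $i$ lists the coefficients of the polynomial $T^{i-1}(z_1+z_2T+\dots+z_rT^{r-1})$ in an auxiliary variable $T$. At a point $0\ne\zeta\in\bar k^{\,r}$, a linear relation among the rows is an equation $c(T)\,(\zeta_1+\dots+\zeta_rT^{r-1})=0$ in the domain $\bar k[T]$, so $c=0$ and the matrix has rank $m$. By the Nullstellensatz, $I_m(\varphi)$ has radical $(z_1,\dots,z_r)$, so its grade is $r=(m+r-1)-m+1$.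

The Buchsbaum--Rim complex therefore resolves $M=\operatorname{coker}\varphi$. All its matrices have entries of positive degree, so the resolution is minimal. The module $\bigwedge^{m+1}F$ is generated in degree $m+1$, so $\operatorname{Tor}_2^A(M,k)$ is concentrated in degree $m+1>0$ and has dimension $\binom{m+r-1}{m+1}=\binom{m+r-1}{r-2}$. The module $M$ is nonzero, since $M_0=k^m$, and it has finite length, since $I_m(\varphi)$ annihilates it by Cramer's rule.

Apply Lemma~\ref{lem:encode} with $e=1$ and $s=d-1$; the number of monomials of degree $d-1$ in $q$ variables is $m$. The ideal $I\subset S=A[t_1,\dots,t_q]$ is generated in degree $d$, and $\beta_2(S/I)\ge\binom{m+r-1}{r-2}$. The submodule $N\cong M$ of $S/I$ is nonzero of finite length, so $\operatorname{pd}(S/I)=q+r=p$ by (AB). The second inequality of the theorem follows from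
\[
\binom{m+r-1}{r-2}=\frac{(m+2)\cdots(m+r-1)}{(r-2)!}\ge\frac{m^{r-2}}{(r-2)!},\qquad m=\frac{d(d+1)\cdots(d+q-2)}{(q-1)!}\ge\frac{d^{q-1}}{(q-1)!}.
\]
For $q=4$, $r=5$ the bound is $(d^3/6)^3/6=d^9/1296$. In general $(q-1)+(r-2)=p-3$, and $\lfloor\frac{p-3}2\rfloor\lceil\frac{p-3}2\rceil=\lfloor(p-3)^2/4\rfloor$. From
\begin{equation}\label{eq:nine}
\frac{(p-3)^2}{4}-p=\frac{(p-1)(p-9)}4
\end{equation}
we get $\lfloor(p-3)^2/4\rfloor\ge p$ for $p\ge9$. The ideals exist for every $d$, and no polynomial of degree at most $p-1$ bounds a positive multiple of $d^{\,p}$ for all $d$.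
\end{proof}

The syzygies counted here have total degree $s+(m+1)=d+m$, which is of order $d^{q-1}$. For $3\le p\le8$ the right side of \eqref{eq:nine} is negative, so $(q-1)(r-2)\le\lfloor(p-3)^2/4\rfloor\le p-1$ and the lower bound of Theorem~\ref{thm:A} does not contradict the conjecture.

\section{The bound for $p\le\operatorname{codim}I+2$}\label{sec:B}

Suppose first that $I$ is $\mathfrak m$-primary in $p$ variables. Then $S/I$ has length at most $d^{\,p}$ (Lemma~\ref{lem:artinian} below), and (K) gives $\beta_i(S/I)\le\binom pi d^{\,p}$, one degree too many. The degree is recovered by cutting with a linear form $\ell$. This changes the Betti numbers only through the module $0:_{S/I}\ell$, whose length is that of $S/(I,\ell)$, at most $d^{\,p-1}$. The proof of Theorem~\ref{thm:B} iterates this step and bounds the lengths that occur.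

We recall local cohomology with support in $\mathfrak m$ over a polynomial ring $S$ in $n$ variables. The module $H^0_{\mathfrak m}(W)$ is the largest submodule of finite length of $W$. A short exact sequence of graded modules gives a long exact sequence of the modules $H^j_{\mathfrak m}$ with maps of degree $0$. One has $H^j_{\mathfrak m}(W)=0$ for $j>\dim W$. Finally $H^j_{\mathfrak m}(S)=0$ for $j<n$, and $H^n_{\mathfrak m}(S)_a=0$ for $a>-n$.

\subsection{Hyperplane sections}
By Lemma~\ref{lem:reduce} we may assume that $k$ is infinite and that $S=S_p$ has $p$ variables. Let $c=\operatorname{codim}I\ge1$, $I_p=I$. For $n=p,p-1,\dots,2$, given $I_n\subset S_n$ and $R_n=S_n/I_n$, choose by (PA) a nonzero linear form $\ell_n$ outside all associated primes of $R_n$ other than $\mathfrak m$. Let $S_{n-1}=S_n/\ell_nS_n$ and let $I_{n-1}$ be the image of $I_n$, so $R_{n-1}=R_n/\ell_nR_n$. If $\dim R_n\ge1$, then $\ell_n$ avoids the minimal primes and $\dim R_{n-1}=\dim R_n-1$. Hence $\dim R_n=\max(n-c,0)$. Each $I_n$ is generated by forms of degree $d$, and $R_1=k[x]/(x^d)$ because $\dim R_1=0$. Put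
\[
T_n=H^0_{\mathfrak m}(R_n),\qquad\lambda_n=\operatorname{length}T_n .
\]

\begin{lemma}\label{lem:section}
Let $2\le n\le p$ and $\ell=\ell_n$. Then $T_n/\ell T_n$ embeds in $T_{n-1}$, and for $i\ge1$
\[
\beta_i^{S_n}(R_n)\le\beta_i^{S_{n-1}}(R_{n-1})+\binom{n-1}{i-1}\lambda_{n-1}.
\]
\end{lemma}

\begin{proof}
Write $R=R_n$, $R'=R_{n-1}$, $T=T_n$. The ideal $\mathfrak m$ is not associated to $R/T$, and $R/T$ agrees with $R$ after localizing at any other prime. So the associated primes of $R/T$ are those of $R$ other than $\mathfrak m$, and $\ell$ is a nonzerodivisor on $R/T$: if $\ell b\in T$, then $b\in T$. Two things follow. First, $T\cap\ell R=\ell T$, so $T/\ell T$ embeds in $R'$, and being of finite length it lies in $T_{n-1}$. Second, $0:_R\ell=0:_T\ell$. The kernel and the cokernel of multiplication by $\ell$ on the finite length module $T$ have the same length, so $U=(0:_R\ell)(-1)$ satisfies $\operatorname{length}U=\operatorname{length}T/\ell T\le\lambda_{n-1}$.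

Choose coordinates with $x_n=\ell$. Let $K'$ be the Koszul complex on $x_1,\dots,x_{n-1}$ over $S_n$ and let $C$ be the complex $R(-1)\xrightarrow{\ell}R$ in homological degrees $1,0$. Then $K'\otimes C$ is the Koszul complex of $R$ on all variables, so $H_i(K'\otimes C)=\operatorname{Tor}^{S_n}_i(R,k)$. Let $U[1]\subset C$ be the subcomplex with $U$ in degree $1$, and let $C''$ be the quotient $R(-1)/U\to R$. The surjection $C''\to R'$ has the exact complex $R(-1)/U\cong\ell R$ as kernel. Tensoring with the bounded complex of free modules $K'$ preserves short exact sequences and exact complexes, so $H_i(K'\otimes C'')=H_i(K'\otimes R')=\operatorname{Tor}_i^{S_{n-1}}(R',k)$, and we obtain exact sequences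
\[
\operatorname{Tor}^{S_{n-1}}_{i-1}(U,k)\to\operatorname{Tor}^{S_n}_i(R,k)\to\operatorname{Tor}_i^{S_{n-1}}(R',k).
\]
By (K) the left term has dimension at most $\binom{n-1}{i-1}\operatorname{length}U$.
\end{proof}

Since $\beta_i(R_1)=[i=1]$ for $i\ge1$, iteration gives
\begin{equation}\label{eq:iterate}
\beta_i(S/I)\le[i=1]+\sum_{n=1}^{p-1}\binom n{i-1}\lambda_n\qquad(i\ge1).
\end{equation}
No hypothesis on $c$ has been used so far, and $\lambda_p$ does not occur. It remains to bound $\lambda_n$ by a multiple of $d^{\,n}$, which we do when $\dim R_n\le1$.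

\subsection{Torsion in dimensions zero and one}

\begin{lemma}\label{lem:artinian}
If $n\le c$, then $\lambda_n=\operatorname{length}R_n\le d^{\,n}$.
\end{lemma}

\begin{proof}
Here $I_n$ is $\mathfrak m$-primary and generated by the vector space $(I_n)_d$. Suppose $f_1,\dots,f_j\in(I_n)_d$ is a regular sequence with $j<n$. The associated primes of $(f_1,\dots,f_j)$ have height $j<n$, so none contains $(I_n)_d$, and (PA) extends the sequence. The quotient of $S_n$ by a regular sequence of $n$ forms of degree $d$ has Hilbert series $(1+u+\dots+u^{d-1})^n$, hence length $d^{\,n}$, and it maps onto $R_n$.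
\end{proof}

In dimension one $T_n$ is no longer visibly a quotient of a complete intersection. Lemmas~\ref{lem:section} and~\ref{lem:artinian} bound its number of generators over $k[\ell_n]$, so it suffices to bound the degrees in which it lives. For this we use the Koszul complex on the generators of $I_n$: its terms have known degrees, and its homology has dimension at most one.

\begin{lemma}\label{lem:dimone}
If $n=c+1\le p$, then $(T_n)_a=0$ for $a>n(d-1)$, and $\lambda_n\le n\,d^{\,n}$.
\end{lemma}

\begin{proof}
Now $n\ge2$ and $\dim R_n=1$. Let $K_\bullet$ be the Koszul complex on a set of generators of degree $d$ of $I_n$, so $K_i$ is a direct sum of copies of $S_n(-id)$. Let $Z_i\subset K_i$ be the cycles, $B_i\subset Z_i$ the boundaries, and $H_i=Z_i/B_i$. Then $H_0=R_n$. Each $H_i$ is annihilated by $I_n$, so $\dim H_i\le1$ and $H^j_{\mathfrak m}(H_i)=0$ for $j\ge2$.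

Suppose $(T_n)_a=H^0_{\mathfrak m}(H_0)_a\ne0$. We show by induction that $H^{i}_{\mathfrak m}(B_{i-1})_a\ne0$ for $1\le i\le n$. For $i=1$, the sequence $0\to B_0\to K_0\to H_0\to0$ and $H^0_{\mathfrak m}(K_0)=0$ embed $H^0_{\mathfrak m}(H_0)$ in $H^1_{\mathfrak m}(B_0)$. Let $1\le i\le n-1$. The sequence $0\to Z_i\to K_i\to B_{i-1}\to0$ and $H^i_{\mathfrak m}(K_i)=0$ embed $H^i_{\mathfrak m}(B_{i-1})$ in $H^{i+1}_{\mathfrak m}(Z_i)$. The sequence $0\to B_i\to Z_i\to H_i\to0$ and $H^{i+1}_{\mathfrak m}(H_i)=0$ show that $H^{i+1}_{\mathfrak m}(B_i)\to H^{i+1}_{\mathfrak m}(Z_i)$ is onto. So $H^{i+1}_{\mathfrak m}(B_i)_a\ne0$. At the end, $0\to Z_n\to K_n\to B_{n-1}\to0$ and $H^{n+1}_{\mathfrak m}(Z_n)=0$ show that $H^n_{\mathfrak m}(K_n)\to H^n_{\mathfrak m}(B_{n-1})$ is onto. Thus $H^n_{\mathfrak m}(S_n)_{a-nd}\ne0$, which forces $a-nd\le-n$.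

By Lemma~\ref{lem:section}, $T_n/\ell_nT_n$ embeds in $R_{n-1}$, which has length at most $d^{\,n-1}$ by Lemma~\ref{lem:artinian}. By the graded Nakayama lemma, $T_n$ is generated over $k[\ell_n]$ by at most $d^{\,n-1}$ homogeneous elements. Each generates a $k[\ell_n]$-module of length at most $n(d-1)+1\le nd$, since $T_n$ lives in degrees $0,\dots,n(d-1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $p\le c+2$, only $\lambda_n$ with $n\le p-1\le c+1$ occur in \eqref{eq:iterate}, and Lemmas~\ref{lem:artinian} and~\ref{lem:dimone} give $\lambda_n\le p\,d^{\,n}$.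

Now let $p\le4$ and let $I$ be arbitrary. Let $g$ be the greatest common divisor of the generators and write $I=gI'$. If $I'=S$, then $I$ is principal, $p=1$, $\beta_1=1$, and the bound holds. Otherwise $I\cong I'(-\deg g)$, so $S/I$ and $S/I'$ have the same Betti numbers and the same projective dimension, and $I'$ is generated in degree $d'=d-\deg g$ with $1\le d'\le d$. Primes of height one in $S$ are principal and the generators of $I'$ have no common factor, so $\operatorname{codim}I'\ge2\ge p-2$. The bound holds for $I'$ with $d'$, and it is nondecreasing in $d$.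
\end{proof}

\begin{remark}
The hypothesis $p\le c+2$ enters only through the vanishing $H^{i+1}_{\mathfrak m}(H_i)=0$ for $i\ge1$ in Lemma~\ref{lem:dimone}. If $\dim R_n\ge2$, the step $i=1$ is no longer available. Some hypothesis of this kind is needed: for $d\ge2$ the ideals of Theorem~\ref{thm:A} have radical $(t_1,\dots,t_q)$, so $p-c=r$, and the counterexample with $p=9$ has $p=c+5$.
\end{remark}

\section{Exponential growth of the exponent}\label{sec:C}

\subsection{The upper bound}
The \emph{Castelnuovo--Mumford regularity} of $W$ is the largest $j$ with $\operatorname{Tor}_i^S(W,k)_{i+j}\ne0$ for some $i$; one has $\operatorname{reg}(S/I)=\operatorname{reg}I-1$. A bound for the degrees of the syzygies bounds their number.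

\begin{proof}[Proof of Theorem~\ref{thm:C}\,(ii)]
By Lemma~\ref{lem:reduce} let $S$ have $p$ variables. Caviglia and Sbarra \cite{CS} prove that $\operatorname{reg}I\le\rho:=(2d)^{2^{p-2}}$ for an ideal generated in degrees at most $d$ in $p\ge2$ variables. So $\operatorname{Tor}_i^S(S/I,k)_{i+j}=0$ for $j\ge\rho$, and (K) gives $\beta_i(S/I)\le\binom pi\sum_{j<\rho}\dim_kS_j=\binom pi\binom{\rho-1+p}{p}$.
\end{proof}

The rest of the section proves part (i). Fix $\nu\ge0$ and $\delta\ge2$, and put $D=\delta^{2^\nu}$. We construct a module with relations of degree $\delta$ and at least $D-2$ second syzygies, and then apply Lemma~\ref{lem:encode} with $q=2$.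

\subsection{An annihilator with generators in many degrees}
The following lemma converts a high order of nilpotency into many generators of an ideal.

\begin{lemma}\label{lem:ann}
Let $C$ be a commutative ring and let $x,y\in C$ satisfy $x^D=y^D=0\ne x^{D-1}y^{D-1}$. Let $K=(0:_{C[z,w]}xz-yw)$, graded by the degree in $z,w$. Then $K_j\ne zK_{j-1}+wK_{j-1}$ for $1\le j\le D-1$.
\end{lemma}

For $D=2$, $j=1$ the new generator is $xz+yw$: its product with $xz-yw$ is $x^2z^2-y^2w^2=0$, while the coefficient $y$ of $w$ is not in $K_0$ because $xy\ne0$.

\begin{proof}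
Let $\kappa=\sum_{i=0}^jx^{D-1-j+i}y^{D-1-i}z^iw^{j-i}$. The product of $xz$ with the $i$-th term equals the product of $yw$ with the $(i+1)$-st term, so
\[
(xz-yw)\kappa=x^Dy^{D-1-j}z^{j+1}-x^{D-1-j}y^Dw^{j+1}=0
\]
and $\kappa\in K_j$. Suppose $\kappa=z\alpha+w\gamma$ with $\alpha,\gamma\in K_{j-1}$, and write $\gamma=\sum_{i=0}^{j-1}\gamma_iz^iw^{j-1-i}$. The coefficient of $w^j$ gives $\gamma_0=x^{D-1-j}y^{D-1}$. In $(xz-yw)\gamma=0$ the coefficient of $z^iw^{j-i}$ gives $x\gamma_{i-1}=y\gamma_i$ for $1\le i\le j-1$, and the coefficient of $z^j$ gives $x\gamma_{j-1}=0$. Hence $x^j\gamma_0=x^{j-1}y\gamma_1=\dots=xy^{j-1}\gamma_{j-1}=0$, although $x^j\gamma_0=x^{D-1}y^{D-1}\ne0$.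
\end{proof}

The ring $k[x,y]/(x^D,y^D)$ satisfies the hypothesis, but its relations have degree $D$. We want to force $x^D=y^D=0$ by relations of degree at most $\delta$. Two resources are available, at different prices. A new variable raises $p$ by one. A new generator of the module only raises $s$ by one in Lemma~\ref{lem:encode} with $q=2$, which shifts $d$ by a constant. We therefore use many generators and few variables: four variables for each squaring of the exponent.

\subsection{Modules presented by binomials}
Let $P$ be a polynomial ring. A \emph{system} over $P$ consists of a finite set of \emph{states} $\sigma$, finitely many relations $u[\sigma]=v[\sigma']$ with monomials $u,v\in P$, and a set of \emph{killed} states. Its module is the quotient of the free $P$-module on the symbols $[\sigma]$ by the elements $u[\sigma]-v[\sigma']$ and by $[\sigma]$ for killed $\sigma$. A \emph{configuration} is a product $\eta[\sigma]$ with $\eta$ a monomial. The \emph{configuration graph} has the configurations as vertices and an edge between $\eta u[\sigma]$ and $\eta v[\sigma']$ for each relation and each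 monomial $\eta$.

\begin{lemma}\label{lem:graph}
A configuration is zero in the module of a system if and only if its connected component contains a configuration at a killed state. Configurations in the same component are equal in the module.
\end{lemma}

\begin{proof}
The configurations form a $k$-basis of the free module. The submodule of relations is spanned over $k$ by the differences of adjacent configurations and by the configurations at killed states. The quotient by the differences has the components as a basis, and the remaining elements kill exactly the components that meet a killed state.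
\end{proof}

We build systems by gluing. Suppose the relations are divided into \emph{pieces} and some states are declared \emph{junctions}, in such a way that all relations involving a given non-junction state belong to one piece. Then a walk in the configuration graph uses, between consecutive visits to junction states, edges of a single piece only, because the piece cannot change at a non-junction state. We call this the \emph{gluing property}.

\subsection{Repeated squaring}
For $l\ge 0$ let $\mathcal B_l=\{b_{l',i}:0\le l'<l,\ 1\le i\le4\}$ be a set of $4l$ variables, the \emph{counters}. For a variable $\omega\notin\mathcal B_l$, the \emph{output}, we define a system $\Gamma_l(\omega)$ without killed states, with two distinguished states $\mathsf s\ne\mathsf f$ and with relations in the variables $\mathcal B_l\cup\{\omega\}$.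

The system $\Gamma_0(\omega)$ has the states $\mathsf s,\mathsf f$ and the relation $[\mathsf s]=\omega^\delta[\mathsf f]$. For $l\ge1$ write $b_i=b_{l-1,i}$. Take the four systems $\Gamma_{l-1}(b_i)$, $1\le i\le 4$, with disjoint sets of states and distinguished states $\mathsf s_i,\mathsf f_i$; all four use the same counters $\mathcal B_{l-1}$. Identify $\mathsf f_1,\mathsf s_2,\mathsf s_3,\mathsf f_4$ to one state $\mathsf c$, put $\mathsf s=\mathsf s_1$ and $\mathsf f=\mathsf s_4$, and add the relations
\[
b_2[\mathsf f_2]=\omega b_3[\mathsf f_2],\qquad b_1[\mathsf f_2]=b_4[\mathsf f_3].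
\]
See Figure~\ref{fig:gadget}. The number of states satisfies $N_0=2$ and $N_l=4N_{l-1}-3$, so $N_l=4^l+1$. Every monomial in a relation has degree at most $\delta$, because $\delta\ge2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[draw,circle] (s) at (0,0) {$\mathsf s$};
\node[draw,circle] (c) at (3,0) {$\mathsf c$};
\node[draw,circle] (f) at (6,0) {$\mathsf f$};
\node[draw,circle] (g) at (1,-2.2) {$\mathsf f_2$};
\node[draw,circle] (h) at (5,-2.2) {$\mathsf f_3$};
\draw[->,very thick] (s) -- node[above] {$\Gamma_{l-1}(b_1)$} (c);
\draw[->,very thick] (f) -- node[above] {$\Gamma_{l-1}(b_4)$} (c);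
\draw[->,very thick] (c) -- node[left] {$\Gamma_{l-1}(b_2)\ $} (g);
\draw[->,very thick] (c) -- node[right] {$\ \Gamma_{l-1}(b_3)$} (h);
\draw[dashed] (g) -- node[below] {$b_1[\mathsf f_2]=b_4[\mathsf f_3]$} (h);
\draw[dashed] (g) to[out=150,in=210,looseness=8] node[left] {$b_2[\mathsf f_2]=\omega b_3[\mathsf f_2]$} (g);
\end{tikzpicture}
\caption{The system $\Gamma_l(\omega)$. Each thick arrow is a copy of the previous system $\Gamma_{l-1}(b_i)$, drawn from its state $\mathsf s_i$ to its state $\mathsf f_i$; crossing it in the direction of the arrow multiplies a configuration by $b_i^{D'}$, where $D'=\delta^{2^{l-1}}$. The dashed lines are the two added relations.}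
\label{fig:gadget}
\end{figure}

\begin{example}\label{ex:square}
Let $l=1$, $\delta=2$. The four copies of $\Gamma_0$ give $[\mathsf s]=b_1^2[\mathsf c]$, $[\mathsf c]=b_2^2[\mathsf f_2]$, $[\mathsf c]=b_3^2[\mathsf f_3]$, $[\mathsf f]=b_4^2[\mathsf c]$. One round from $\mathsf c$ to $\mathsf c$ reads
\[
b_1[\mathsf c]=b_1b_2^2[\mathsf f_2]=\omega\,b_1b_2b_3[\mathsf f_2]=\omega^2b_1b_3^2[\mathsf f_2]=\omega^2b_3^2b_4[\mathsf f_3]=\omega^2b_4[\mathsf c].
\]
Therefore $[\mathsf s]=b_1^2[\mathsf c]=\omega^2b_1b_4[\mathsf c]=\omega^4b_4^2[\mathsf c]=\omega^4[\mathsf f]$. The pair $b_1,b_4$ counts the rounds and the pair $b_2,b_3$ counts the steps within a round, so relations of degree $2$ produce the exponent $2\cdot2=4$.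
\end{example}

The difficulty is that relations can be used in either direction and in any order, for instance by leaving $\mathsf f_2$ in the middle of a round. We must show that no such walk reaches $\mathsf s$ or $\mathsf f$ with a wrong exponent. Three conserved quantities do this.

\begin{lemma}\label{lem:gadget}
Let $D_l=\delta^{2^l}$, let $\mathcal E$ be a finite set of further variables, and let $u$ be a monomial in $\omega$ and $\mathcal E$. In the configuration graph of $\Gamma_l(\omega)$ over $k[\mathcal B_l,\omega,\mathcal E]$:
\begin{enumerate}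
\item[(a)] the component of $u[\mathsf s]$ contains exactly two configurations at the states $\mathsf s,\mathsf f$, namely $u[\mathsf s]$ and $u\,\omega^{D_l}[\mathsf f]$;
\item[(b)] if $\omega^{D_l}\nmid u$, then $u[\mathsf f]$ is the only configuration at $\mathsf s$ or $\mathsf f$ in its component.
\end{enumerate}
\end{lemma}

\begin{proof}
For $l=0$ the edges join $\eta[\mathsf s]$ to $\eta\omega^\delta[\mathsf f]$, so each component has one or two vertices, as stated. Let $l\ge1$ and $D'=D_{l-1}$, so $D_l=D'^2$.

\emph{Reduction to six moves.} Take $\mathsf s,\mathsf c,\mathsf f_2,\mathsf f_3,\mathsf f$ as junctions; the pieces are the four copies and the two added relations. Call a configuration at a junction \emph{clean} if its monomial involves no variable of $\mathcal B_{l-1}$. Apply the induction hypothesis to $\Gamma_{l-1}(b_i)$, with $\omega$, $\mathcal E$ and the other $b_j$ as further variables. By (a) and (b) together, a walk in the $i$-th copy from a clean configuration at $\mathsf s_i$ or $\mathsf f_i$ to a configuration at $\mathsf s_i$ or $\mathsf f_i$ ends at its starting point or at the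 partner under $\eta[\mathsf s_i]\leftrightarrow\eta b_i^{D'}[\mathsf f_i]$, and by (a) partners are joined by a walk. The added relations do not involve $\mathcal B_{l-1}$. By the gluing property, the junction configurations in the component of a clean configuration are clean, and they are exactly those reachable by the moves
\[
\begin{array}{lll}
(1)\ \eta[\mathsf s]\leftrightarrow\eta b_1^{D'}[\mathsf c], &(2)\ \eta[\mathsf c]\leftrightarrow\eta b_2^{D'}[\mathsf f_2], &(3)\ \eta[\mathsf c]\leftrightarrow\eta b_3^{D'}[\mathsf f_3],\\[2pt]
(4)\ \eta[\mathsf f]\leftrightarrow\eta b_4^{D'}[\mathsf c], &(5)\ \eta b_2[\mathsf f_2]\leftrightarrow\eta\,\omega b_3[\mathsf f_2], &(6)\ \eta b_1[\mathsf f_2]\leftrightarrow\eta b_4[\mathsf f_3].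
\end{array}
\]

\emph{Conserved quantities.} Write a clean configuration as $\omega^{a_0}b_1^{a_1}b_2^{a_2}b_3^{a_3}b_4^{a_4}u'[\sigma]$ with $u'$ a monomial in $\mathcal E$. No move changes $u'$. Define
\[
\Phi_1=a_1+a_4+\varepsilon_1(\sigma),\qquad\Phi_2=a_2+a_3+\varepsilon_2(\sigma),\qquad\Phi_3=a_0-D'a_4-a_3+\varepsilon_3(\sigma),
\]
\[
\begin{array}{c|ccccc}
\sigma&\mathsf s&\mathsf c&\mathsf f_2&\mathsf f_3&\mathsf f\\\hline
\varepsilon_1&D'&0&0&0&D'\\
\varepsilon_2&D'&D'&0&0&D'\\
\varepsilon_3&0&0&0&D'&-D'^2
\end{array}
\]
The quantities $\Phi_1,\Phi_2$ are the totals of the two pairs of counters, and $\Phi_3$ compares the output with the work recorded by $b_4$ and $b_3$. Their changes under the moves, read from left to right, are as follows.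
\[
\begin{array}{c|cccccc}
&(1)&(2)&(3)&(4)&(5)&(6)\\\hline
\Delta\Phi_1&D'-D'&0&0&D'-D'&0&-1+1\\
\Delta\Phi_2&0&D'-D'&D'-D'&0&-1+1&0\\
\Delta\Phi_3&0&0&-D'+D'&-D'^2+D'^2&1-1&-D'+D'
\end{array}
\]
So $\Phi_1,\Phi_2,\Phi_3$ are constant on the junction configurations of the component.

\emph{Uniqueness.} Let $u=\omega^au'$. Both $u[\mathsf s]$ and $u[\mathsf f]$ have $\Phi_1=\Phi_2=D'$. A configuration at $\mathsf s$ or $\mathsf f$ with these values has $a_1+a_4=a_2+a_3=0$, so it is $\omega^{a_0}u'[\mathsf s]$, with $\Phi_3=a_0$, or $\omega^{a_0}u'[\mathsf f]$, with $\Phi_3=a_0-D_l$. In the component of $u[\mathsf s]$ we have $\Phi_3=a$, which leaves only $u[\mathsf s]$ and $u\omega^{D_l}[\mathsf f]$. In the component of $u[\mathsf f]$ with $a<D_l$ we have $\Phi_3=a-D_l<0$, which excludes the state $\mathsf s$ and leaves only $u[\mathsf f]$. This proves (b) and the upper bound in (a).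

\emph{Existence.} For a clean monomial $\eta$, move (2), then move (5) $D'$ times, then move (6), then move (3) from right to left give
\[
\eta b_1[\mathsf c]\to\eta b_1b_2^{D'}[\mathsf f_2]\to\eta\,\omega^{D'}b_1b_3^{D'}[\mathsf f_2]\to\eta\,\omega^{D'}b_3^{D'}b_4[\mathsf f_3]\to\eta\,\omega^{D'}b_4[\mathsf c].
\]
Starting from $u[\mathsf s]$, move (1), then $D'$ such rounds, then move (4) from right to left lead through $ub_1^{D'}[\mathsf c]$ and $u\,\omega^{D'^2}b_4^{D'}[\mathsf c]$ to $u\,\omega^{D_l}[\mathsf f]$.
\end{proof}

\subsection{A module with many second syzygies}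

\begin{proposition}\label{prop:module}
There is a graded module $M$ over a polynomial ring $A$ in $4\nu+5$ variables, presented by a matrix $A(-\delta)^\mu\to A^{2\cdot4^\nu+1}$, with $\dim_k\operatorname{Tor}_2^A(M,k)_{\ge\delta+2}\ge D-2$.
\end{proposition}

\begin{proof}
Let $P=k[\mathcal B_\nu,x,y]$, $A'=P[z,w]$, $A=A'[h]$.

\emph{The ring $C$.} Take $\Gamma_\nu(x)$ and $\Gamma_\nu(y)$ with disjoint sets of states and the same counters $\mathcal B_\nu$. Identify their states $\mathsf f$, and kill their states $\mathsf s$ and $\mathsf s'$. This system has $2N_\nu-1=2\cdot4^\nu+1$ states. Let $M'$ be its module over $A'$. By Lemmas~\ref{lem:gadget}(a) and~\ref{lem:graph}, $x^D[\mathsf f]=[\mathsf s]=0$ and $y^D[\mathsf f]=[\mathsf s']=0$. Take $\mathsf s,\mathsf s',\mathsf f$ as junctions and the two systems as pieces. Lemma~\ref{lem:gadget}(b) applies to $x^{D-1}y^{D-1}[\mathsf f]$ in each piece, with the other output among the further variables. By the gluing property, a walk from this configuration is back at the same configuration whenever it visits a junction. So the component meets no killed state,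 and $x^{D-1}y^{D-1}[\mathsf f]\ne0$ in $M'$. The relations do not involve $z,w$, so $M'$ is extended from a $P$-module and $\operatorname{ann}_{A'}[\mathsf f]=\mathfrak a[z,w]$ with $\mathfrak a=\operatorname{ann}_P[\mathsf f]$. Thus $C=P/\mathfrak a$ satisfies the hypothesis of Lemma~\ref{lem:ann}, and $A'[\mathsf f]\cong C[z,w]$. With $\theta=xz-yw$ and $J'=\operatorname{ann}_{A'}(\theta[\mathsf f])$ we have $J'/\mathfrak a[z,w]=K$, the ideal of that lemma.

\emph{Homogenization.} The relations are not homogeneous, so we use $h$ to give all of them degree $\delta$. Replace $u[\sigma]=v[\sigma']$ by $h^{\delta-\deg u}u[\sigma]=h^{\delta-\deg v}v[\sigma']$, and replace $[\sigma]=0$ by $h^\delta[\sigma]=0$. Let $\widetilde M$ be the resulting graded $A$-module, with the states in degree $0$; then $\widetilde M/(h-1)\widetilde M=M'$. Put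
\[
\xi=h^{\delta-2}\theta[\mathsf f]\in\widetilde M_\delta,\qquad M=\widetilde M/A\xi,\qquad J=\operatorname{ann}_A\xi .
\]
All relations of $M$ have degree $\delta$. The module $\widetilde M$ is graded both by total degree and by $(z,w)$-degree, and $\xi$ is homogeneous for both, so $J$ is bihomogeneous.

We claim that setting $h=1$ maps $J$ onto $J'$. It maps $J$ into $J'$, since $\xi\mapsto\theta[\mathsf f]$. Let $a'\in J'$ and let $a\in A$ be a form that specializes to $a'$. Then $v=a\xi$ is homogeneous, say of degree $j_0$, and $v=(h-1)\psi$ for some $\psi=\sum_j \psi_j\in\widetilde M$. Comparing degrees, $\psi_j=h\psi_{j-1}$ for $j\ne j_0$ and $\psi_{j_0}=h\psi_{j_0-1}-v$. Hence $\psi_j=0$ for $j<j_0$ and $\psi_{j_0+N}=-h^Nv$ for $N\ge0$. Since $\psi_j=0$ for large $j$, some $h^Na$ lies in $J$, and it specializes to $a'$.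

\emph{Generators of $J$.} Let $\mathcal G$ be a minimal bihomogeneous generating set of $J$. Its image generates $J'$ and consists of $(z,w)$-homogeneous elements of the same $(z,w)$-degrees. Let $1\le j\le D-1$ and suppose no element of $\mathcal G$ has $(z,w)$-degree $j$. Then every element of $J'_j$ is a combination of generators of smaller $(z,w)$-degree with coefficients in $(z,w)$, so $J'_j=zJ'_{j-1}+wJ'_{j-1}$. Passing to the quotient gives $K_j=zK_{j-1}+wK_{j-1}$, contrary to Lemma~\ref{lem:ann}. So for each $j=2,\dots,D-1$ there is an element of $\mathcal G$ of $(z,w)$-degree $j$, and its total degree is at least $j\ge2$. With $\mathfrak m_A$ the maximal homogeneous ideal of $A$, this says $\dim_k(J/\mathfrak m_AJ)_{\ge2}\ge D-2$.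

\emph{From $J$ to syzygies.} Let $F_0$ be the free $A$-module on the states, let $A(-\delta)^\mu\to F_0$ be given by the relations of $\widetilde M$ followed by $h^{\delta-2}\theta[\mathsf f]$, and let $L$ be its kernel and $Y$ its image. An element $a\in A$ is the last coordinate of an element of $L$ exactly when $a\xi=0$ in $\widetilde M$. So $L$ maps onto $J(-\delta)$, and $\dim_k(L/\mathfrak m_AL)_{\ge\delta+2}\ge D-2$. We have $\operatorname{Tor}_2^A(M,k)=\operatorname{Tor}_1^A(Y,k)$ because $F_0$ is free, and $0\to L\to A(-\delta)^\mu\to Y\to0$ gives the exact sequence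
\[
0\to\operatorname{Tor}_1^A(Y,k)\to L/\mathfrak m_AL\to k(-\delta)^\mu .
\]
The last term lives in degree $\delta$, so $\operatorname{Tor}^A_2(M,k)_b\cong(L/\mathfrak m_AL)_b$ for $b>\delta$.
\end{proof}

\subsection{The ideal}
Lemma~\ref{lem:encode} now yields an ideal with generators in two degrees, $s+1$ and $s+\delta$. Truncation repairs this. It keeps the syzygies of high degree, and it also creates a submodule of finite length, which fixes the projective dimension.

\begin{proof}[Proof of Theorem~\ref{thm:C}\,(i) and of the bounds for $E(p)$]
Given $\nu,p,d$, put $s=2\cdot4^\nu$ and $\delta=d-s\ge2$. Apply Lemma~\ref{lem:encode} to the module $M$ of Proposition~\ref{prop:module} with $q=2$ and $e=\delta$; there are $s+1$ monomials of degree $s$ in $t_1,t_2$, one for each generator of $M$. We obtain an ideal in $A[t_1,t_2]$, a ring with $4\nu+7$ variables, with generators in degrees $s+1$ and $d$. Adjoin $p-(4\nu+7)$ further variables, which does not change graded Betti numbers, and call the resulting ring $S$ and the extended ideal $I$. A class of bidegree $(s,b)$ with $b\ge\delta+2$ has total degree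 at least $d+2$, so
\[
\dim_k\operatorname{Tor}^S_1(I,k)_{\ge d+2}=\dim_k\operatorname{Tor}^S_2(S/I,k)_{\ge d+2}\ge D-2 .
\]

Let $I'=I_{\ge d}$. Since $I$ has generators of degree at most $d$, we have $I_{j+1}=S_1I_j$ for $j\ge d$, so $I'$ is generated in degree $d$. The module $Q=I/I'$ vanishes in degrees above $d-1$. By (K), $\operatorname{Tor}_2^S(Q,k)_j=\operatorname{Tor}_1^S(Q,k)_j=0$ for $j\ge d+2$, and the long exact sequence of $0\to I'\to I\to Q\to0$ gives $\operatorname{Tor}_1^S(I',k)_j\cong\operatorname{Tor}_1^S(I,k)_j$ for these $j$. Hence
\[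
\beta_2(S/I')\ge D-2=(d-2\cdot4^\nu)^{2^\nu}-2 .
\]
The element $t_1^{s+1}\in I$ has degree $s+1<d$, so $Q$ is a nonzero submodule of finite length of $S/I'$, and $\operatorname{pd}(S/I')=p$ by (AB). This proves (i).

For $p\ge7$ take $\nu=\lfloor(p-7)/4\rfloor$. The lower bound in (i) is a polynomial in $d$ of degree $2^\nu$ with leading coefficient $1$, valid for all large $d$, so $E(p)\ge2^\nu$. The upper bound in (ii) is a polynomial in $d$ of degree $p\,2^{p-2}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BR} Buchsbaum and Rim, 1964.

\bibitem{CS} Caviglia and Sbarra, \emph{Characteristic-free bounds for the Castelnuovo--Mumford regularity}, Compositio Math. 141 (2005).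

\bibitem{dSHS} W. A. da Silva, S. H. Hassanzadeh, and A. Simis, \emph{Bounds for the degree and Betti sequences along a graded resolution}, arXiv:2201.09994 (2022).

\bibitem{Eis} Eisenbud, \emph{Commutative Algebra}.

\end{thebibliography}
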